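\title{Betti topological mirror symmetry for $\mathrm{SL}_n$ and $\mathrm{PGL}_n$ character varieties}

\begin{abstract}
Let $g\ge 2$, $n\ge 2$, and let $d,e$ be prime to $n$. We prove that the $E$-polynomial of the $\mathrm{SL}_n$-character variety of genus $g$ with central monodromy $e^{2\pi i d/n}$ equals the stringy $E$-polynomial of the $\mathrm{PGL}_n$-character variety attached to $e$, twisted by the $d$-th power of its natural gerbe. The identity holds term by term: the isotypic part of a character of order $m$ on one side matches the twisted sector of an element of order $m$ on the other, and both are given by an explicit formula. We also compute the stringy $E$-polynomial for every power of the gerbe and show that the identity fails for the powers not prime to $n$. The proof counts points over finite fields with the character theory of $\mathrm{GL}_N(\mathbb F_Q)$; symmetries of the problem reduce all isotypic parts to ordinary $E$-polynomials of quotients.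
\end{abstract}

\section{The problem and the results}\label{sec:intro}

Fix integers $g\ge2$ and $n\ge2$, put $\zeta_n=e^{2\pi i/n}$, and let $\mu_n$ be the group of $n$-th roots of unity. For integers $a,b$ we write $(a,b)$ and $[a,b]$ for the greatest common divisor and the least common multiple; $\mu(\cdot)$ is the M\"obius function, and $\mathbf 1(\mathcal P)$ is $1$ if the statement $\mathcal P$ holds and $0$ otherwise.

\subsection{Two character varieties}
For an integer $d$ let
\[
X_d=\{(A_1,B_1,\dots,A_g,B_g)\in \mathrm{SL}_n(\mathbb C)^{2g} : [A_1,B_1]\cdots[A_g,B_g]=\zeta_n^d I_n\}.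
\]
Let $C$ be a compact Riemann surface of genus $g$. The fundamental group of $C$ minus a point is the free group $\mathsf F_{2g}$ on generators $\mathsf a_1,\mathsf b_1,\dots,\mathsf a_g,\mathsf b_g$, and the loop around the puncture is $\mathsf w=\prod_i[\mathsf a_i,\mathsf b_i]$. So $X_d$ is the set of representations $x\colon\mathsf F_{2g}\to\mathrm{SL}_n(\mathbb C)$ with $x(\mathsf w)=\zeta_n^d$. The \emph{$\mathrm{SL}_n$-character variety} is the affine GIT quotient $M_d=X_d/\!/\mathrm{GL}_n$ by simultaneous conjugation. The group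
\[
\Gamma=\mathrm{Hom}(\mathsf F_{2g},\mu_n)=\mu_n^{2g}
\]
acts on $X_d$ by $(\gamma x)(\mathsf s)=\gamma(\mathsf s)x(\mathsf s)$, that is, by multiplying each matrix by a root of unity. The action commutes with conjugation and descends to $M_d$. The \emph{$\mathrm{PGL}_n$-character variety} is $\hat M_d=M_d/\Gamma$.

Let $(d,n)=1$. Then every $x\in X_d$ is irreducible: if a subspace of dimension $k$ is stable under $x$, the product of commutators $x(\mathsf w)$ has determinant $1$ on it, so $\zeta_n^{dk}=1$ and $k\in\{0,n\}$. By Schur's lemma $\mathrm{PGL}_n$ acts freely on $X_d$. The variety $M_d$ is nonsingular (Lemma~\ref{lem:smooth}), and $\hat M_d$ is an orbifold.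

\subsection{$E$-polynomials}
For a complex variety $\mathcal X$ let $h_c^{i,j;k}(\mathcal X)=\dim\mathrm{Gr}_F^i\mathrm{Gr}^W_{i+j}H^k_c(\mathcal X;\mathbb C)$ be the mixed Hodge numbers of its compactly supported cohomology, and put
\[
E(\mathcal X)=E(\mathcal X;u,v)=\sum_{i,j,k}(-1)^k h^{i,j;k}_c(\mathcal X)\,u^iv^j .
\]
Automorphisms of $\mathcal X$ preserve the weight and Hodge filtrations. So if a finite abelian group $G$ acts on $\mathcal X$ and $\kappa\in\hat G$ is a character, the isotypic subspace $\{\alpha:\delta^*\alpha=\kappa(\delta)\alpha\text{ for all }\delta\in G\}$ has its own Hodge numbers, and the same formula defines $E_\kappa(\mathcal X)$. We use three standard properties. Isomorphisms of varieties preserve all these numbers. For $\mathcal X$ affine and $G'\subset G$ a subgroup, $H_c^*(\mathcal X/G')=H^*_c(\mathcal X)^{G'}$, so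
\begin{equation}\label{eq:quotsum}
E(\mathcal X/G')=\sum_{\kappa|_{G'}=1}E_\kappa(\mathcal X).
\end{equation}
The K\"unneth isomorphism respects Hodge numbers, and $E(\mathbb C^\times)=uv-1$, where $H^2_c$ has type $(1,1)$ and $H^1_c$ has type $(0,0)$.

Let $\mathcal P\to\mathcal Y$ be a $\mu_n$-torsor, let $\Gamma$ act on $\mathcal P$ compatibly with $\mathcal Y$ and commuting with $\mu_n$, and let $\chi$ be a character of $\mu_n$. These data define a flat line orbibundle $\mathcal L$ on $\mathcal Y/\Gamma$, and $E(\mathcal Y/\Gamma,\mathcal L)$ is by definition the $E$-polynomial of the part of $H_c^*(\mathcal P;\mathbb C)$ that is $\Gamma$-invariant and $\chi$-isotypic for $\mu_n$.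

\subsection{The gerbe and the stringy $E$-polynomial}
Fix $e$ with $(e,n)=1$. The stack $[X_e/\mathrm{SL}_n]\to M_e$ is a $\mu_n$-gerbe $\hat B$, the gerbe of liftings of the $\mathrm{PGL}_n$-bundle $X_e\to M_e$ to $\mathrm{SL}_n$. It is $\Gamma$-equivariant, and $\hat B^d$ denotes its push-out along $\zeta\mapsto\zeta^d$. The gerbe enters the problem only through the following torsors. Let $\gamma\in\Gamma$ and let $M_e^\gamma$ be its fixed locus. If $[x]\in M_e^\gamma$, then $\gamma x$ is conjugate to $x$ by a unique element of $\mathrm{PGL}_n$, whose lifts to $\mathrm{SL}_n$ form a $\mu_n$-torsor. These torsors fit together into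
\[
T_\gamma=\{(x,D)\in X_e\times\mathrm{SL}_n:\gamma x=DxD^{-1}\}/\mathrm{SL}_n,\qquad P\cdot(x,D)=(PxP^{-1},PDP^{-1}),
\]
a $\mu_n$-torsor over $M_e^\gamma$ with $\zeta\cdot(x,D)=(x,\zeta D)$; it is the automorphism of $\hat B|_{M_e^\gamma}$ induced by $\gamma$. The group $\Gamma$ acts on $T_\gamma$ by $\delta\cdot(x,D)=(\delta x,D)$. Let $\mathcal L_{d,\gamma}$ be the flat line orbibundle on $M_e^\gamma/\Gamma$ attached to $T_\gamma$ and the character $\zeta\mapsto\zeta^d$.

On a connected component $Z$ of $M_e^\gamma$, let $\gamma$ act on the tangent spaces of $M_e$ with eigenvalues $e^{2\pi i w_j}$, $w_j\in[0,1)$. The \emph{fermionic shift} is $\iota(Z)=\sum_jw_j$; it is constant on $\Gamma$-orbits of components. The \emph{stringy $E$-polynomial} twisted by $\hat B^d$ is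
\[
E_{st}^{\hat B^d}(\hat M_e;u,v)=\sum_{\gamma\in\Gamma}\ \sum_{Z}E\big(Z/\Gamma,\mathcal L_{d,\gamma}|_{Z};u,v\big)\,(uv)^{\iota(Z)},
\]
where $Z$ runs over the $\Gamma$-orbits of connected components of $M_e^\gamma$. The inner sum is the \emph{contribution} of $\gamma$.

\subsection{The question}
The Betti topological mirror symmetry conjecture, stated in Hausel's paper \cite{Hausel}, asserts that
\begin{equation}\label{eq:conj}
E(M_d;u,v)=E_{st}^{\hat B^d}(\hat M_e;u,v)\qquad\text{whenever }(d,n)=(e,n)=1 .
\end{equation}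
The right side is a sum over $\Gamma$. The left side is a sum with as many terms, $E(M_d)=\sum_{\kappa\in\hat\Gamma}E_\kappa(M_d)$. The terms of the neutral elements look alike. On the left, $\kappa=1$ gives $E(\hat M_d)$. On the right, $T_1=M_e\times\mu_n$, every character of $\mu_n$ occurs once in the functions on $\mu_n$, and the shift is $0$, so $\gamma=1$ contributes $E(\hat M_e)$. One therefore guesses that \eqref{eq:conj} holds term by term. Homeomorphisms of the punctured surface permute $\Gamma$ and $\hat\Gamma$ and change no term, and the only invariant of an element that they leave is its order (Lemma~\ref{lem:trans}). So the guess is that there is one polynomial for each divisor $m$ of $n$, which computes both the isotypic part of a character of order $m$ and the contribution of an element of order $m$. This is what we prove.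

\subsection{Results}
For a partition $\lambda$ with conjugate $\lambda'$ put $n(\lambda)=\sum_i(i-1)\lambda_i$; the hook length of the box $(i,j)$ is $\lambda_i-j+\lambda'_j-i+1$. Let
\[
K_\lambda(x)=x^{-n(\lambda')}\prod_h(x^h-1),\qquad W_\lambda(x)=K_\lambda(x)^{2g-2}\in\mathbb Z[x^{\pm1}],
\]
where $h$ runs over the hook lengths of $\lambda$, and $K_\emptyset=1$. These Laurent polynomials come from the degrees of the characters of finite general linear groups (Proposition~\ref{prop:green}). For $a\ge1$ define $U_i^{(a)}(x)\in\mathbb Q[x^{\pm1}]$ by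
\begin{equation}\label{eq:defU}
\log\sum_\lambda W_\lambda(x)^a\,T^{|\lambda|}=\sum_{i\ge1}U_i^{(a)}(x)\frac{T^i}{i}.
\end{equation}
For $m\mid n$ we always write $r=n/m$. Let $J(m)$ be the number of elements of order $m$ in $(\mathbb Z/n)^{2g}$, and put
\begin{equation}\label{eq:defE}
\mathcal E_m(q)=\frac{q^{(g-1)n(n-1)}}{n\,(q-1)^{2g-2}}\sum_{l\mid m}\ \sum_{j\mid r,\ (j,m)=1}\mu(l)\,\mu(j)\,U^{(m/l)}_{r/j}(q^{jl}).
\end{equation}
Finally, the Ramanujan sum $c_l(d)$ is the sum of the $d$-th powers of the primitive $l$-th roots of unity. M\"obius inversion of $\sum_{\zeta\in\mu_l}\zeta=\mathbf 1(l=1)$ gives $c_l(1)=\mu(l)$, and $c_l(d)=\mu(l)$ for $(d,l)=1$, because the $d$-th power map then permutes the primitive $l$-th roots.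

\begin{theorem}\label{thm:main}
For $(d,n)=(e,n)=1$,
\[
E(M_d;u,v)=E_{st}^{\hat B^d}(\hat M_e;u,v)=\sum_{m\mid n}J(m)\,\mathcal E_m(uv).
\]
In particular \eqref{eq:conj} holds for all $g\ge2$ and $n\ge2$.
\end{theorem}

\begin{theorem}\label{thm:sectors}
Let $(d,n)=(e,n)=1$. If $\kappa\in\hat\Gamma$ and $\gamma\in\Gamma$ both have order $m$, then $E_\kappa(M_d)$ equals the contribution of $\gamma$ to $E_{st}^{\hat B^d}(\hat M_e)$; both equal $\mathcal E_m(uv)$.
\end{theorem}

\begin{theorem}\label{thm:powers}
Let $(e,n)=1$ and let $d$ be any integer. With $q=uv$,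
\[
E^{\hat B^d}_{st}(\hat M_e)=\frac{q^{(g-1)n(n-1)}}{n\,(q-1)^{2g-2}}\sum_{m\mid n}J(m)\sum_{l\mid m}c_l(d)\sum_{j\mid n/m}\mu(j)\,U^{(mj/[l,j])}_{n/(mj)}\big(q^{[l,j]}\big).
\]
This equals $E(M_1)$, which is $E(M_{d'})$ for every $d'$ prime to $n$, if and only if $(d,n)=1$.
\end{theorem}

\subsection{The method}
By a theorem of Katz, a variety whose number of points over $\mathbb F_q$ is a polynomial $P(q)$ has $E$-polynomial $P(uv)$, and Frobenius' formula turns the number of solutions of a commutator equation in a finite group into a sum over its irreducible characters. Two things stand in the way. First, Katz's theorem computes $E$-polynomials of varieties, while both sides of Theorem~\ref{thm:sectors} are isotypic parts. Quotients by subgroups give only the sums \eqref{eq:quotsum}; these determine each term once we know that it depends only on the order of the character, and Section~\ref{sec:sym} proves this by explicit isomorphisms. Second, the torsor $T_\gamma$ must be put in a form that can be counted; Section~\ref{sec:model}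 describes it by a commutator equation in $\mathrm{GL}_r^m$ twisted by a cyclic shift. Sections~\ref{sec:count} and~\ref{sec:chars} collect the tools, Sections~\ref{sec:SL} and~\ref{sec:tw} count the two sides, Section~\ref{sec:compare} compares them, and Section~\ref{sec:noncoprime} treats the powers of the gerbe that are not prime to $n$. We begin with $n=2$.

\section{The case $n=2$}\label{sec:n2}

Let $n=2$, let $e$ be odd, put $q=uv$, and take $\gamma=(-1,1,\dots,1)$, which changes the sign of $A_1$.

\subsection{The twisted sector}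
Suppose $\gamma x=DxD^{-1}$. Then $D^2$ commutes with $x$, so $D^2=\pm1$, and $D$ is not scalar because $-A_1\ne A_1$. A nonscalar involution has determinant $-1$, so $D^2=-1$ and $D$ is conjugate to $D_0=\mathrm{diag}(i,-i)$. Thus $T_\gamma$ is the set of $x$ with $\gamma x=D_0xD_0^{-1}$, modulo conjugation by diagonal matrices. The condition says that $A_1$ is antidiagonal and all other matrices are diagonal:
\[
A_1=\begin{pmatrix}0&a\\-a^{-1}&0\end{pmatrix},\qquad B_1=\mathrm{diag}(b,b^{-1}),\qquad A_i,B_i=\mathrm{diag}(t,t^{-1})\quad(i\ge2).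
\]
The product of commutators is $[A_1,B_1]=\mathrm{diag}(b^{-2},b^2)$, so $b=\pm i$. Conjugation by $\mathrm{diag}(s,1)$ replaces $a$ by $sa$ and fixes the rest. Hence $T_\gamma=\{\pm i\}\times(\mathbb C^\times)^{2g-2}$.

The group $\Gamma$ acts as follows: the sign on $A_1$ acts trivially, the sign on $B_1$ exchanges the two tori, and the other signs are translations of the torus, which act trivially on cohomology. So $H_c^*(T_\gamma)^\Gamma=H_c^*((\mathbb C^\times)^{2g-2})$. The element $-1\in\mu_2$ sends $(x,D_0)$ to $(x,-D_0)$; conjugating by the permutation matrix $\sigma$ brings $-D_0$ back to $D_0$ and sends $(b,t)$ to $(b^{-1},t^{-1})$. On $\Gamma$-invariant classes, $-1$ therefore acts as the inversion of the torus. Inversion of $\mathbb C^\times$ acts by $+1$ on $H_c^2$ and by $-1$ on $H^1_c$, so the invariant part of $H_c^*((\mathbb C^\times)^{2g-2})$ ($d$ even) and the anti-invariant part ($d$ odd) have $E$-polynomials $\frac12\big((q-1)^{2g-2}+(-1)^d(q+1)^{2g-2}\big)$. The involution $\gamma$ has a fixed locus of dimension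 $2g-2$ in the smooth variety $M_e$ of dimension $6g-6$, so the eigenvalue $-1$ occurs $4g-4$ times and $\iota=2g-2$. The contribution of $\gamma$ is
\begin{equation}\label{eq:n2sector}
\tfrac12\,q^{2g-2}\big((q-1)^{2g-2}+(-1)^d(q+1)^{2g-2}\big).
\end{equation}

\subsection{The isotypic part}
Let $d$ be odd and let $\kappa\in\hat\Gamma$ be nontrivial. Let now $q\equiv1\pmod4$ be a prime power, $G=\mathrm{GL}_2(\mathbb F_q)$, and $\epsilon$ the quadratic character of $\mathbb F_q^\times$. Section~\ref{sec:SL} shows that $E_\kappa(M_d)$ is obtained by setting $q=uv$ in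
\[
(q-1)^{1-2g}\sum_{\Psi\cong\Psi\otimes\epsilon}\Big(\frac{|G|}{\Psi(1)}\Big)^{2g-2}\omega_\Psi(-1),
\]
where $\Psi$ runs over the irreducible characters of $G$ fixed by the twist with $\epsilon\circ\det$, and $\omega_\Psi$ is the central character. Here $|G|=q(q-1)(q^2-1)$, and the irreducible characters form four families. Those of degree $1$ and $q$ are indexed by a character $\theta$ of $\mathbb F_q^\times$, the twist sends $\theta$ to $\epsilon\theta$, and none is fixed. Those of degree $q+1$ are indexed by pairs $\{\theta_1,\theta_2\}$ of distinct characters and have central character $\theta_1\theta_2$. The fixed ones are the $(q-1)/2$ pairs $\{\theta,\epsilon\theta\}$, with $\omega_\Psi(-1)=\epsilon(-1)=1$ and $|G|/\Psi(1)=q(q-1)^2$. Those of degree $q-1$ are indexed by pairs $\{\theta,\theta^q\}$ of distinct characters of $\mathbb F_{q^2}^\times$ and have central character $\theta|_{\mathbb F_q^\times}$; the twist multiplies $\theta$ by the quadratic character $\epsilon'$ of $\mathbb F_{q^2}^\times$. The fixed ones are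 the $(q-1)/2$ pairs with $\theta^{q-1}=\epsilon'$. For a generator $t$ of $\mathbb F_{q^2}^\times$ we get $\theta(-1)=\theta^{q-1}(t^{(q+1)/2})=(-1)^{(q+1)/2}=-1$, and $|G|/\Psi(1)=q(q^2-1)$. The sum is
\[
(q-1)^{1-2g}\,\frac{q-1}2\,q^{2g-2}\Big((q-1)^{4g-4}-(q^2-1)^{2g-2}\Big),
\]
which is \eqref{eq:n2sector} for $d$ odd.

\subsection{What to retain}
Both sides are a sum of two terms, one built from the split torus $\mathbb F_q^\times\times\mathbb F_q^\times$ of $G$ and one from the nonsplit torus $\mathbb F_{q^2}^\times$. On the stringy side the two terms are the point counts $(q-1)^{2g-2}$ and $(q+1)^{2g-2}$ of the torus for the Frobenius and for the Frobenius composed with inversion, and the sign is the value of the character $\zeta\mapsto\zeta^d$. On the $\mathrm{SL}_2$ side the sign is a central character at $-1$. In general the two terms become a sum over $l\mid m$, and both signs become $\mu(l)$. For $d$ even the sign in \eqref{eq:n2sector} is wrong, and a term $q^{4g-4}$ appears.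

The formula \eqref{eq:defE} agrees with this. We have $K_{(1)}=x-1$, $K_{(1,1)}=(x-1)(x^2-1)$ and $K_{(2)}=x^{-1}(x-1)(x^2-1)$, so $U_1^{(a)}=(x-1)^{a(2g-2)}$ and $U_2^{(1)}=2W_{(2)}+2W_{(1,1)}-W_{(1)}^2$. Then $\mathcal E_2$ is \eqref{eq:n2sector} with $d$ odd, and
\[
\mathcal E_1(q)=(q^2-1)^{2g-2}(q^{2g-2}+1)-\tfrac12q^{2g-2}\big((q-1)^{2g-2}+(q+1)^{2g-2}\big).
\]
For $g=2$ this reads $\mathcal E_1=q^6-2q^4-2q^2+1$, $\mathcal E_2=-2q^3$, $J(2)=15$, and Theorem~\ref{thm:main} gives $E(M_1)=q^6-2q^4-30q^3-2q^2+1$.

\section{Fixed loci and symmetries}\label{sec:sym}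

\subsection{Tangent spaces and the fermionic shift}
We recall what Luna's slice theorem gives for free actions. Let a complex reductive group $H$ act on an affine variety $\tilde{\mathcal X}$ with trivial stabilizers. All orbits have dimension $\dim H$; the boundary of an orbit is a union of orbits of smaller dimension, so all orbits are closed. Luna's theorem then says that $\tilde{\mathcal X}\to\mathcal X=\tilde{\mathcal X}/\!/H$ is an \'etale-locally trivial $H$-torsor: there is a surjective \'etale map $\mathcal X'\to\mathcal X$ with an $H$-equivariant isomorphism $\tilde{\mathcal X}\times_{\mathcal X}\mathcal X'\cong H\times\mathcal X'$ over $\mathcal X'$.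

We identify tangent spaces of $\mathrm{SL}_n$ with $\mathfrak{sl}_n$ by right translation, $\delta A=\eta_AA$, and write $h\eta$ for $\mathrm{Ad}(h)\eta$.

\begin{lemma}\label{lem:smooth}
Let $(e,n)=1$ and $x\in X_e$. The differential of $\mathsf w\colon\mathrm{SL}_n^{2g}\to\mathrm{SL}_n$ at $x$ is onto. Hence $X_e$ and $M_e$ are smooth, and $T_{[x]}M_e$ is the middle cohomology of the complex $\mathfrak{sl}_n\to\mathfrak{sl}_n^{2g}\to\mathfrak{sl}_n$ formed by the infinitesimal orbit map, which is injective, and $d\mathsf w_x$.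
\end{lemma}

\begin{proof}
The product rule and $\delta(A^{-1})A=-A^{-1}\eta_A$ give, for a commutator $Q=ABA^{-1}B^{-1}$,
\[
\delta(Q)Q^{-1}=(1-ABA^{-1})\eta_A+(A-Q)\eta_B .
\]
For $\mathsf w=Q_1\cdots Q_g$ and $P_i=Q_1\cdots Q_{i-1}$ we have $\delta(\mathsf w)\mathsf w^{-1}=\sum_iP_i\,\delta(Q_i)Q_i^{-1}$. Let $\upsilon\in\mathfrak{sl}_n$ be orthogonal to the image of $d\mathsf w_x$ for the trace form, which is nondegenerate and invariant. Put $\upsilon_i=P_i^{-1}\upsilon$, $A=A_i$, $B=B_i$. Orthogonality for all $\eta_A$ and $\eta_B$ means $ABA^{-1}\upsilon_i=\upsilon_i$ and $A^{-1}\upsilon_i=BAB^{-1}A^{-1}\upsilon_i$. With $\upsilon'=A^{-1}\upsilon_i$ the first equation says $B\upsilon'=\upsilon'$. The second says $\upsilon'=BAB^{-1}\upsilon'=BA\upsilon'$, so $A\upsilon'=B^{-1}\upsilon'=\upsilon'$. Hence $\upsilon_i=A\upsilon'=\upsilon'$ is fixed by $A_i$ and $B_i$, and $\upsilon_{i+1}=Q_i^{-1}\upsilon_i=\upsilon_i$. As $\upsilon_1=\upsilon$, the matrix $\upsilon$ commutes with all $A_i,B_i$. It is scalar by irreducibility and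 has trace $0$, so $\upsilon=0$.

Thus $X_e$ is smooth with $T_xX_e=\ker d\mathsf w_x$. The kernel of the orbit map $\eta\mapsto(\eta-A_i\eta,\eta-B_i\eta)_i$ vanishes for the same reason. Since $X_e\to M_e$ is an \'etale-locally trivial $\mathrm{PGL}_n$-torsor, $M_e$ is smooth and its tangent space is $T_xX_e$ modulo the tangent space of the orbit.
\end{proof}

\begin{lemma}\label{lem:shift}
Let $\gamma\in\Gamma$ have order $m$, and let $\gamma x=DxD^{-1}$ with $x\in X_e$, $D\in\mathrm{SL}_n$. Then $D$ is diagonalizable, and its eigenvalues form one coset $c\mu_m$, each with multiplicity $r$. Moreover $\iota(Z)=\iota_m:=(g-1)n(n-r)$ for every component $Z$ of $M_e^\gamma$.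
\end{lemma}

\begin{proof}
Since $\Gamma$ commutes with conjugation, $\gamma^kx=D^kxD^{-k}$ for all $k$. So $D^m$ commutes with $x$ and is scalar, and $D$ is diagonalizable. Let $V_\lambda$ be its eigenspaces. From $Dx(\mathsf s)=\gamma(\mathsf s)x(\mathsf s)D$ we get $x(\mathsf s)V_\lambda=V_{\gamma(\mathsf s)\lambda}$ for every $\mathsf s\in\mathsf F_{2g}$, with $\gamma(\mathsf s)\in\mu_m$. For an eigenvalue $c$, the nonzero subspace $\bigoplus_{\lambda\in c\mu_m}V_\lambda$ is stable under $x$, so it is $\mathbb C^n$. The image of $\gamma\colon\mathsf F_{2g}\to\mu_n$ is cyclic of order $m$, so $\gamma(\mathsf s)=\xi$ is a primitive $m$-th root of unity for some $\mathsf s$. Then $x(\mathsf s)$ maps $V_\lambda$ isomorphically onto $V_{\xi\lambda}$, and all $m$ eigenspaces have dimension $r$.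

To find the action of $\gamma$ on $T_{[x]}M_e$ we lift it to a map that fixes $x$. Let $\Phi(y)=D^{-1}(\gamma y)D$ on $\mathrm{SL}_n^{2g}$. Then $\Phi(x)=x$, $\mathsf w(\Phi(y))=D^{-1}\mathsf w(y)D$ because $\gamma(\mathsf w)=1$, and $\Phi(PxP^{-1})=P'xP'^{-1}$ with $P'=D^{-1}PD$. So $\Phi$ preserves $X_e$, induces $\gamma$ on $M_e$, and acts on the complex of Lemma~\ref{lem:smooth} by $\mathrm{Ad}(D^{-1})$ on every copy of $\mathfrak{sl}_n$. This operator has finite order, so $T_{[x]}M_e\cong\mathfrak{sl}_n^{\oplus(2g-2)}$ with the action $\mathrm{Ad}(D^{-1})$. On $\mathfrak{gl}_n=\bigoplus\mathrm{Hom}(V_\lambda,V_{\lambda'})$ each $m$-th root of unity has multiplicity $mr^2$, and the scalars lie in the eigenvalue $1$. Hence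
\[
\iota(Z)=(2g-2)\,mr^2\sum_{j=1}^{m-1}\frac jm=(g-1)\,mr^2(m-1)=(g-1)n(n-r).\qedhere
\]
\end{proof}

Since the shift is the same on all components, we put
\[
E(\gamma;d)=E(M_e^\gamma/\Gamma,\mathcal L_{d,\gamma})=\sum_ZE(Z/\Gamma,\mathcal L_{d,\gamma}|_Z),
\]
and the contribution of an element $\gamma$ of order $m$ is $(uv)^{\iota_m}E(\gamma;d)$.

\subsection{Symmetries}
The mapping class group of a surface of genus $g$ with one boundary component acts on $\mathsf F_{2g}$ (base point on the boundary), fixes the boundary word $\mathsf w$, and its action on the abelianization $\mathbb Z^{2g}$ surjects onto the group $\mathrm{Sp}_{2g}(\mathbb Z)$ of the intersection form $\langle\ ,\ \rangle$ \cite[Ch.~6]{FM}. For such an automorphism $\varphi$, the map $\varphi(x)=x\circ\varphi^{-1}$ is an algebraic automorphism of every $X_d$. It commutes with conjugation and satisfies $\varphi(\gamma x)=\varphi(\gamma)\varphi(x)$ with $\varphi(\gamma)=\gamma\circ\varphi^{-1}$.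

\begin{lemma}\label{lem:trans}
The automorphisms $\varphi$ act transitively on the elements of order $m$ of $\Gamma$, and, by $\kappa\mapsto\kappa\circ\varphi^{-1}$, on the elements of order $m$ of $\hat\Gamma$.
\end{lemma}

\begin{proof}
The maps $v\mapsto\zeta_n^{\langle v,\cdot\rangle}$ and $v\mapsto(\gamma\mapsto\gamma(v))$ are isomorphisms from $(\mathbb Z/n)^{2g}$ to $\Gamma$ and to $\hat\Gamma$, and both carry the standard action of $\mathrm{Sp}_{2g}(\mathbb Z)$ to the given one. An element of order $m$ in $(\mathbb Z/n)^{2g}$ is $rv$, where $v\in\mathbb Z^{2g}$ matters only modulo $m$ and $\gcd(v_1,\dots,v_{2g},m)=1$. We can choose $v$ primitive. Indeed, adding $m$ to $v_1$ if necessary, we may assume $N=\gcd(v_1,\dots,v_{2g-1})\ne0$. A prime dividing $N$ and $m$ does not divide $v_{2g}+tm$ for any $t$. By the Chinese remainder theorem there is a $t$ such that no prime $p\mid N$ with $p\nmid m$ divides $v_{2g}+tm$. Replace $v_{2g}$ by $v_{2g}+tm$. Finally, $\mathrm{Sp}_{2g}(\mathbb Z)$ is transitive on primitive vectors: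 for $v$ primitive there is $v'$ with $\langle v,v'\rangle=1$, the lattice is the orthogonal sum of $\mathbb Zv+\mathbb Zv'$ and a unimodular complement, and induction extends $v,v'$ to a symplectic basis.
\end{proof}

The mapping class group moves $\gamma$ but not the character $\zeta\mapsto\zeta^d$. To move the character we use a second map, raising $D$ to a power; it changes $\gamma$ to another generator of $\langle\gamma\rangle$, and the mapping class group brings $\gamma$ back.

\begin{lemma}\label{lem:sym}
\textup{(i)} For $(d,n)=1$, $E_\kappa(M_d)$ depends only on the order of $\kappa\in\hat\Gamma$.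
\textup{(ii)} For every $d$, $E(\gamma;d)$ depends only on $d$ and the order of $\gamma$.
\textup{(iii)} $E(\gamma;dk)=E(\gamma;d)$ for $(k,n)=1$.
\end{lemma}

\begin{proof}
(i) If $\alpha\in H_c^*(M_d)$ is $\kappa$-isotypic, then $\delta^*\varphi^*\alpha=\varphi^*\varphi(\delta)^*\alpha=\kappa(\varphi(\delta))\,\varphi^*\alpha$. So $E_\kappa=E_{\kappa\circ\varphi}$, and Lemma~\ref{lem:trans} applies.

(ii) If $\gamma x=DxD^{-1}$ then $\varphi(\gamma)\varphi(x)=D\varphi(x)D^{-1}$. So $(x,D)\mapsto(\varphi(x),D)$ is a $\mu_n$-equivariant isomorphism $T_\gamma\to T_{\varphi(\gamma)}$. It carries the action of $\delta\in\Gamma$ to that of $\varphi(\delta)$, hence $\Gamma$-invariant classes to $\Gamma$-invariant classes.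

(iii) The map $\pi_k\colon T_\gamma\to T_{\gamma^k}$, $(x,D)\mapsto(x,D^k)$, is $\Gamma$-equivariant and satisfies $\pi_k\circ\zeta=\zeta^k\circ\pi_k$ for $\zeta\in\mu_n$. It is an isomorphism: $D^n$ is a scalar of determinant $1$, so $D^{n^2}=1$, and $\pi_{k'}$ with $kk'\equiv1\pmod{n^2}$ is an inverse. If $\zeta^*\alpha=\zeta^d\alpha$ on $T_{\gamma^k}$ for all $\zeta$, then $\zeta^*\pi_k^*\alpha=\pi_k^*(\zeta^k)^*\alpha=\zeta^{dk}\pi_k^*\alpha$. Thus $E(\gamma;dk)=E(\gamma^k;d)$, which is $E(\gamma;d)$ by (ii).
\end{proof}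

Taking $k=-1$ in (iii), we see that nothing changes if the convention for isotypic parts is replaced by the inverse one. If $\gamma_m$ denotes any element of order $m$, Lemmas~\ref{lem:shift} and~\ref{lem:sym} give
\begin{equation}\label{eq:stsum}
E^{\hat B^d}_{st}(\hat M_e)=\sum_{m\mid n}J(m)\,(uv)^{\iota_m}E(\gamma_m;d).
\end{equation}

\section{A model for the twisted sectors}\label{sec:model}

Fix $m\mid n$, put $\xi=\zeta_n^r$, and choose $\gamma_m=(\xi,1,\dots,1)$, which multiplies $A_1$ by $\xi$. As for $n=2$, we conjugate $D$ to a fixed diagonal matrix. We also pass from $\mathrm{SL}_n$ to $\mathrm{GL}_n$: this absorbs the quotient by $\Gamma$, at the price of a factor $(\mathbb C^\times)^{2g}$, and replaces the determinant-one subgroups by products of general linear groups, whose characters are easier to list.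

Write $\mathbb C^n$ as a sum of $m$ blocks $\mathbb C^r$ indexed by $i\in\mathbb Z/m$. Let $\Delta$ act on block $i$ by $\xi^i$, let $L=\mathrm{GL}_r^m$ be its centralizer in $\mathrm{GL}_n$, and let $\sigma$ be the permutation matrix sending block $i$ identically to block $i+1$. Then
\[
\Delta\sigma=\xi\sigma\Delta,\qquad\sigma^m=1,\qquad(\sigma h\sigma^{-1})_i=h_{i-1}\ \text{ for }h=(h_i)\in L .
\]
A matrix $A$ satisfies $\Delta A\Delta^{-1}=\xi A$ if and only if $A\sigma^{-1}$ commutes with $\Delta$. So $\gamma_mx=\Delta x\Delta^{-1}$ says that $A_1\in L\sigma$ and all other entries of $x$ lie in $L$. Put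
\[
\tilde Y=\Big\{(A_i,B_i)\in L\sigma\times L^{2g-1}:\ \prod_i[A_i,B_i]=\zeta_n^e\Big\},\qquad\tilde Y_1=\tilde Y\cap\mathrm{SL}_n^{2g}.
\]
These equations define smooth schemes over $\mathbb C$. Indeed, the solutions of $\mathsf w=\zeta_n^e$ in $\mathrm{SL}_n^{2g}$ and in $\mathrm{GL}_n^{2g}$ are smooth by Lemma~\ref{lem:smooth} (a solution in $\mathrm{GL}_n^{2g}$ becomes a point of $X_e$ after scaling its entries, and scaling does not change $\mathsf w$), $\tilde Y_1$ and $\tilde Y$ are the fixed-point schemes of the automorphism $y\mapsto\Delta^{-1}(\gamma_my)\Delta$ of order dividing $m$, and the fixed-point scheme of a finite group on a smooth complex variety is smooth.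

The group $H=L/\mathbb G_m\subset\mathrm{PGL}_n$ acts on $\tilde Y$ and $\tilde Y_1$ by conjugation. The stabilizers are trivial, again by scaling, so $\tilde Y\to Y:=\tilde Y/H$ and $\tilde Y_1\to\tilde Y_1/H$ are \'etale-locally trivial torsors over affine varieties. Conjugation by $\sigma$ preserves $\tilde Y$ and $\tilde Y_1$ and normalizes $H$. We let $\mu_m$ act on $Y$ and $\tilde Y_1/H$ by letting $\xi$ act as $\sigma$.

\begin{lemma}\label{lem:model}
For every integer $d$, $E(\gamma_m;d)=(uv-1)^{-2g}E_\chi(Y)$ with $\chi=(\zeta\mapsto\zeta^d)|_{\mu_m}$. Moreover, for $\chi\in\hat\mu_m$, $E_\chi(Y)$ depends only on the order of $\chi$.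
\end{lemma}

\begin{proof}
Write $\gamma=\gamma_m$. \emph{Reduction from $\mu_n$ to $\mu_m$.} By Lemma~\ref{lem:shift}, at every point $(x,D)$ of $T_\gamma$ the matrix $D$ is conjugate to $c\Delta$ for some $c$ with $c^n\det\Delta=1$, and the coset $c\mu_m$ is determined by the scalar $D^m=c^m$. This scalar takes finitely many values, so $T_\gamma=\bigsqcup T^c$, a union over cosets $c\mu_m$ of open and closed $\Gamma$-stable pieces. We have $\zeta T^c=T^{\zeta c}$, so $\mu_n$ permutes the pieces transitively with stabilizer $\mu_m$. A class $\alpha=(\alpha_c)$ satisfies $\zeta^*\alpha=\zeta^d\alpha$ if and only if $\zeta^*\alpha_{\zeta c}=\zeta^d\alpha_c$ for all $c$. So restriction to one piece $T^c$ identifies the $\Gamma$-invariant $(\zeta\mapsto\zeta^d)$-part of $H_c^*(T_\gamma)$ with the $\Gamma$-invariant $\chi$-part of $H_c^*(T^c)$.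

\emph{The piece $T^c$.} The map $(x,D)\mapsto D$, from the set of pairs with $\gamma x=DxD^{-1}$ and $D$ conjugate to $c\Delta$, to the conjugacy class $\mathrm{PGL}_n/H$ of $c\Delta$, is $\mathrm{PGL}_n$-equivariant with fiber $\tilde Y_1$ over $c\Delta$. So its source is $\mathrm{PGL}_n\times^H\tilde Y_1$, and $T^c=\tilde Y_1/H$. Since $\sigma(\xi\Delta)\sigma^{-1}=\Delta$, and conjugation by $\sigma$ is conjugation by a multiple of $\sigma$ of determinant $1$, the points $(x,\xi c\Delta)$ and $(\sigma x\sigma^{-1},c\Delta)$ of $T^c$ coincide. So $\xi$ acts on $T^c$ as $\sigma$.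

\emph{Absorbing $\Gamma$.} The map $(x,t)\mapsto(tx,t)$ identifies $\tilde Y_1\times\mathbb G_m^{2g}$ with the pull-back of $\det\colon\tilde Y\to\mathbb G_m^{2g}$ along the covering $t\mapsto t^n$ with group $\Gamma$. Hence $\tilde Y=(\tilde Y_1\times\mathbb G_m^{2g})/\Gamma$, where $\delta$ acts by $(\delta x,\delta^{-1}t)$. The actions of $H$ and $\sigma$ fix $t$, so $Y=(T^c\times\mathbb G_m^{2g})/\Gamma$ compatibly with $\sigma$. On $H_c^*(\mathbb G_m^{2g})$ the group $\Gamma$ acts through a connected group, hence trivially, and $H_c^*(Y)=H_c^*(T^c)^\Gamma\otimes H_c^*(\mathbb G_m^{2g})$. This gives the formula.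

Every $\chi\in\hat\mu_m$ comes from some $d$, and two characters of the same order differ by a unit of $\mathbb Z/m$. Since $(\mathbb Z/n)^\times\to(\mathbb Z/m)^\times$ is onto, they come from $d$ and $dk$ with $(k,n)=1$, and Lemma~\ref{lem:sym}(iii) gives the last claim.
\end{proof}

\section{From point counts to $E$-polynomials}\label{sec:count}

\subsection{Models over a finitely generated ring}
To count points of $M_d$ and $Y$ we need models whose points over finite fields are still the orbits of a free action. The equations of $X_d$ (for $0<d<n$ prime to $n$) and of $\tilde Y$ (for each $m\mid n$), the groups $\mathrm{PGL}_n$ and $H$, and the actions of $\Gamma$ and $\sigma$ are defined over $\mathbb Z[\zeta_{2n},\frac1{2n}]$. Over $\mathbb C$ we have in addition the affine varieties $M_d$ and $Y$, the actions of $\Gamma$ and $\sigma$ on them, the projections, the surjective \'etale maps that trivialize the torsors, and the trivializations. All these schemes and morphisms are of finite presentation. So they are defined over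 a finitely generated ring $R$ with $\mathbb Z[\zeta_{2n},\frac1{2n}]\subset R\subset\mathbb C$, and after enlarging $R$ the identities between the morphisms and the properties ``\'etale'', ``surjective'', ``isomorphism'' hold over $R$ \cite[8.8, 8.10, 17.7.8]{EGA}. We fix such models, denoted by the same letters. For every homomorphism from $R$ to an algebraically closed field $\mathsf k$, the set $M_d(\mathsf k)$ is then the quotient of $X_d(\mathsf k)$ by the free action of $\mathrm{PGL}_n(\mathsf k)$, and $Y(\mathsf k)$ is the quotient of $\tilde Y(\mathsf k)$ by the free action of $H(\mathsf k)$, compatibly with $\Gamma$ and $\sigma$.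

If a finite group $G$ acts on $\mathcal X=\operatorname{Spec}\mathcal A$ with $\mathcal A$ of finite type over $R$, put $\mathcal X/G=\operatorname{Spec}\mathcal A^G$. It is of finite type, its formation commutes with the flat base change $R\to\mathbb C$, and $(\mathcal X/G)(\mathsf k)=\mathcal X(\mathsf k)/G$ \cite[V.1]{SGA}.

Since $R$ is finitely generated, its residue fields at maximal ideals are finite, so homomorphisms $R\to\mathbb F_q$ exist; composing with $\mathbb F_q\subset\mathbb F_{q^k}$ we see that infinitely many $q$ occur. For each of them the characteristic $p$ does not divide $2n$, and the $2n$ powers of $\zeta_{2n}$ map to the $2n$ distinct roots of $t^{2n}-1$. So $q\equiv1\pmod{2n}$, the group $\mu_n$ embeds in $\mathbb F_q^\times$, and its elements are squares. From now on $q$ is such a prime power and $F$ is the $q$-Frobenius.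

\subsection{Katz's theorem}
Let $\mathcal X$ be one of our affine $R$-schemes. Katz's theorem (appendix to \cite{HRV}) states: if $P\in\mathbb Z[t]$ satisfies $\#\mathcal X(\mathbb F_q)=P(q)$ for all homomorphisms $R\to\mathbb F_q$, then $E(\mathcal X_{\mathbb C};u,v)=P(uv)$. Our counts will arrive as rational functions.

\begin{lemma}\label{lem:katz}
The conclusion of Katz's theorem holds for $P\in\mathbb Q(t)$.
\end{lemma}

\begin{proof}
We show $P\in\mathbb Z[t]$. Write $P=P_0+P_1/P_2$ with $P_i\in\mathbb Q[t]$ and $\deg P_1<\deg P_2$, and choose $N\ge1$ with $NP_0\in\mathbb Z[t]$. The numbers $NP_1(q)/P_2(q)$ are integers that tend to $0$ along infinitely many $q$, so $P_1=0$. Write $P=\sum a_it^i$ and fix $R\to\mathbb F_q$. Since $\#\mathcal X(\mathbb F_{q^k})=P(q^k)$ for all $k$, the zeta function of $\mathcal X_{\mathbb F_q}$ is $\prod_i(1-q^iT)^{-a_i}$. It is a rational function of $T$ by Dwork's theorem, so the residues $-a_i$ of its logarithmic derivative are integers.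
\end{proof}

\subsection{Quotients and torsors}
Let a finite group $G$ act on $\mathcal X$ over $R$; it commutes with $F$ on $\mathcal X(\bar{\mathbb F}_q)$. Then
\begin{equation}\label{eq:burnside}
\#(\mathcal X/G)(\mathbb F_q)=\frac1{|G|}\sum_{\delta\in G}\#\mathcal X(\bar{\mathbb F}_q)^{\delta F}.
\end{equation}
Indeed, the left side counts $F$-stable orbits. For $x$ in such an orbit, $\{\delta:\delta Fx=x\}$ has $|\mathrm{Stab}(x)|$ elements, so the orbit contributes $|G|$ to the sum; other orbits contribute nothing.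

The Lang--Steinberg theorem states: if $\mathsf H$ is a connected linear algebraic group over $\bar{\mathbb F}_q$ and $F'$ is an endomorphism of $\mathsf H$ some power of which is a Frobenius map, then $h\mapsto h^{-1}F'(h)$ is onto. Suppose $\mathsf H$ acts freely on a set $\tilde{\mathcal S}$ with quotient $\mathcal S$, and $F'$ acts on $\tilde{\mathcal S}$ with $F'(hs)=F'(h)F'(s)$ and finitely many fixed points. Then
\begin{equation}\label{eq:lang}
\#\mathcal S^{F'}=\#\tilde{\mathcal S}^{F'}/\,|\mathsf H^{F'}|.
\end{equation}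
For if the orbit of $s$ is $F'$-stable, say $F'(s)=h_0s$, we can write $h_0=F'(h)^{-1}h$, and $hs$ is fixed; the fixed points in the orbit then form one $\mathsf H^{F'}$-orbit.

\subsection{Isotypic parts}
For a finite abelian group $G$ and $k\ge1$ let $G^k=\{\delta^k:\delta\in G\}$. A character $\kappa$ is trivial on $G^k$ if and only if $\kappa^k=1$.

\begin{lemma}\label{lem:iso}
Let a finite abelian group $G$ of exponent $N$ act on a complex affine variety $\mathcal X$, and let $\kappa\mapsto\mathcal N_\kappa$ be a function from $\hat G$ to $\mathbb C(u,v)$. Suppose that $E_\kappa(\mathcal X)$ and $\mathcal N_\kappa$ depend only on the order of $\kappa$, and that $E(\mathcal X/G^k)=\sum_{\kappa^k=1}\mathcal N_\kappa$ for every $k\mid N$. Then $E_\kappa(\mathcal X)=\mathcal N_\kappa$ for all $\kappa$.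
\end{lemma}

\begin{proof}
By \eqref{eq:quotsum}, $\sum_{\kappa^k=1}(E_\kappa-\mathcal N_\kappa)=0$ for $k\mid N$. By induction on $k$ the terms of order less than $k$ vanish, and the terms of order $k$ are all equal.
\end{proof}

The hypothesis on $E_\kappa$ cannot be read off from quotients: $\kappa$ and $\kappa^a$, with $a$ prime to $N$, are trivial on the same subgroups and always occur together in \eqref{eq:quotsum}. This is why Lemma~\ref{lem:sym} is needed.

\section{Character sums}\label{sec:chars}

\subsection{Frobenius' formula with a twist}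
In $\tilde Y$ the first commutator is $[a\sigma,b]=a\,(\sigma b\sigma^{-1})\,a^{-1}b^{-1}$ with $a,b\in L$. This calls for the following version of Frobenius' formula. We write $\rho(1)$ for the degree of $\rho$ and $\omega_\rho$ for its central character.

\begin{lemma}\label{lem:frob}
Let $G$ be a finite group, $\tau\in\mathrm{Aut}(G)$, and $z\in G$ central. The number of $(a,b,A_2,\dots,B_g)\in G^{2g}$ with $a\tau(b)a^{-1}b^{-1}\prod_{i\ge2}[A_i,B_i]=z$ is
\[
|G|^{2g-1}\sum_{\rho\in\mathrm{Irr}(G),\ \rho\circ\tau\cong\rho}\rho(1)^{2-2g}\,\omega_\rho(z)^{-1}.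
\]
\end{lemma}

\begin{proof}
By Schur's lemma $\sum_a\rho(a\tau(b)a^{-1})=\frac{|G|}{\rho(1)}\chi_\rho(\tau b)\,\mathrm{Id}$. The function $b\mapsto\chi_\rho(\tau b)$ is the character of $\rho\circ\tau$, so $\sum_b\chi_\rho(\tau b)\rho(b^{-1})$ is a scalar operator with trace $|G|\,\mathbf 1(\rho\circ\tau\cong\rho)$. Hence $\sum_{a,b}\rho(a\tau(b)a^{-1}b^{-1})=\frac{|G|^2}{\rho(1)^2}\mathbf 1(\rho\circ\tau\cong\rho)\,\mathrm{Id}$, and the case $\tau=1$ gives the factor $|G|^2/\rho(1)^2$ for each other pair. Since $\mathbf 1(h=z)=\frac1{|G|}\sum_\rho\rho(1)\,\omega_\rho(z)^{-1}\chi_\rho(h)$, the number of solutions is $\frac1{|G|}\sum_\rho\rho(1)^2\omega_\rho(z)^{-1}\big(|G|/\rho(1)\big)^{2g}\mathbf 1(\rho\circ\tau\cong\rho)$.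
\end{proof}

\subsection{The characters of $\mathrm{GL}_N(\mathbb F_Q)$}
Let $\Theta=\varinjlim_i\widehat{\mathbb F_{q^i}^\times}$, where for $i\mid i'$ a character of $\mathbb F_{q^i}^\times$ is pulled back along the norm, which is onto. As a group, $\Theta$ is the prime-to-$p$ part of $\mathbb Q/\mathbb Z$: it is divisible and has one subgroup $\Theta[k]$ of each order $k$ prime to $p$, which is cyclic. Put $F\theta=\theta^q$; then $\widehat{\mathbb F_{q^i}^\times}=\Theta[q^i-1]=\Theta^{F^i}$. One element of $\Theta$ is a character of many fields, and its value at a given $y$ depends on the field. Two rules keep track of this. If $\theta\in\Theta^{F^j}$, $j\mid s$ and $y\in\mathbb F_{q^j}^\times$, then the value of $\theta$ at $y$ as a character of $\mathbb F_{q^s}^\times$ is its value at the norm $y^{s/j}$ as a character of $\mathbb F_{q^j}^\times$. And if $Q=q^l$, $F_Q=F^l$, and $\theta$ is a character of $\mathbb F_{Q^k}^\times$, then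
\begin{equation}\label{eq:restrict}
\theta|_{\mathbb F_Q^\times}=\prod_{0\le i<k}F_Q^i\theta\quad\text{in }\Theta,
\end{equation}
because the right side is $t\mapsto\theta(t^{1+Q+\dots+Q^{k-1}})$, the pull-back of $\theta|_{\mathbb F_Q^\times}$ along the norm.

We recall Green's classification \cite{Green}; see also \cite[Ch.~IV]{Macdonald} and \cite{LS}. The product of class functions $f_1,f_2$ on $\mathrm{GL}_{N_1}(\mathbb F_Q)$ and $\mathrm{GL}_{N_2}(\mathbb F_Q)$ is their parabolic induction: inflate $f_1\boxtimes f_2$ to the block upper triangular subgroup and induce to $\mathrm{GL}_{N_1+N_2}(\mathbb F_Q)$. For a character $\theta$ of $\mathbb F_{Q^k}^\times$ let $R_k(\theta)$ be the Deligne--Lusztig character of $\mathrm{GL}_k(\mathbb F_Q)$ attached to the Coxeter torus $\mathbb F_{Q^k}^\times$ and $\theta$. It vanishes at $h$ unless the eigenvalues of $h$ form a single orbit $t,t^Q,\dots,t^{Q^{a-1}}$, and then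
\begin{equation}\label{eq:DL}
R_k(\theta)(h)=\mathcal G_\nu(Q^a)\sum_{0\le i<a}\theta(t^{Q^i}),
\end{equation}
where the partition $\nu$ of $k/a$ lists the sizes of the Jordan blocks of $h$ with eigenvalue $t$, and the Green function value $\mathcal G_\nu(Q^a)$ depends only on $\nu$ and $Q^a$. The irreducible characters of $\mathrm{GL}_N(\mathbb F_Q)$ are the $\psi_\Lambda$, where $\Lambda$ runs over the $F_Q$-invariant maps from $\Theta$ to partitions with $|\Lambda|:=\sum_\theta|\Lambda(\theta)|=N$, and
\begin{equation}\label{eq:green}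
\psi_\Lambda=\pm\prod_{O\in\Theta/F_Q}\ \sum_{\nu\vdash|\Lambda(O)|}\beta\big(\Lambda(O),\nu,|O|\big)\prod_iR_{\nu_i|O|}(\theta),\qquad\theta\in O .
\end{equation}
Here $\beta(\lambda,\nu,j)$ depends only on its arguments; up to sign it is the value of the symmetric group character $\chi^\lambda$ on the class $\nu$ divided by the order of the centralizer of that class. We normalize the labels ($\lambda$ versus $\lambda'$) so that the trivial character has $\Lambda(1)=(1^N)$.

\begin{proposition}\label{prop:green}
\begin{itemize}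
\item[(a)] $|\mathrm{GL}_N(\mathbb F_Q)|\,/\,\psi_\Lambda(1)=Q^{N(N-1)/2}\prod_{O\in\Theta/F_Q}K_{\Lambda(O)}(Q^{|O|})$.
\item[(b)] For $\alpha\in\Theta^{F_Q}$, $\psi_\Lambda\otimes(\alpha\circ\det)=\psi_{\alpha\Lambda}$ with $(\alpha\Lambda)(\theta)=\Lambda(\alpha^{-1}\theta)$.
\item[(c)] The central character of $\psi_\Lambda$ is $\omega_\Lambda:=\prod_{\theta\in\Theta}\theta^{|\Lambda(\theta)|}\in\Theta^{F_Q}$.
\item[(d)] Let $F$ also denote the entrywise $q$-th power automorphism of $\mathrm{GL}_N(\mathbb F_Q)$. Then $\psi_\Lambda\circ F=\psi_\Lambda$ if and only if $\Lambda\circ F=\Lambda$.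
\end{itemize}
\end{proposition}

\begin{proof}
(a) is Green's degree formula. For the rest we read off from \eqref{eq:DL} how each operation acts on $R_k(\theta)$. In the situation of \eqref{eq:DL}, $\det h$ is the norm of each $t^{Q^i}$ from $\mathbb F_{Q^k}$ to $\mathbb F_Q$, so $R_k(\theta)\otimes(\alpha\circ\det)=R_k(\alpha\theta)$. The matrix $F(h)$ has the Jordan blocks of $h$ with eigenvalues raised to the $q$-th power, so $R_k(\theta)\circ F=R_k(\theta^q)$. For $y\in\mathbb F_Q^\times$, $R_k(\theta)(yh)=\theta(y)R_k(\theta)(h)$. Parabolic induction commutes with twisting by $\alpha\circ\det$ and with $F$, which preserves the block triangular subgroups, and it multiplies central characters. The maps $\theta\mapsto\alpha\theta$ and $\theta\mapsto\theta^q$ permute the $F_Q$-orbits and preserve their sizes. So \eqref{eq:green} gives (b) and $\psi_\Lambda\circ F=\psi_{\Lambda\circ F^{-1}}$, up to a sign which is $+$ since degrees are positive; this is (d). By \eqref{eq:restrict} the center acts on $R_{k|O|}(\theta)$ through $\big(\prod_{\theta'\in O}\theta'\big)^k$,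 and multiplying over the factors of \eqref{eq:green} gives (c).
\end{proof}

\subsection{Sums over Frobenius orbits}
Let $O\subset\Theta$ be an $F$-orbit. An element $\theta\in O$ is a character of $\mathbb F_{q^{|O|}}^\times$, and its restriction $\theta_O$ to $\mathbb F_q^\times$ does not depend on $\theta\in O$, because $y^q=y$ on $\mathbb F_q^\times$. If $\Lambda$ is $F$-invariant, we regard $\omega_\Lambda\in\Theta^F$ as a character of $\mathbb F_q^\times$; by \eqref{eq:restrict}, $\omega_\Lambda=\prod_O\theta_O^{|\Lambda(O)|}$. Both counts will lead to sums over $F$-invariant $\Lambda$ of a product over orbits. Let $a(O),b(O)$ be positive integers attached to the orbits and let $x\in\mathbb F_q^\times$. Since $|\Lambda|=\sum_O|O|\,|\Lambda(O)|$, expanding the product over $O$ of the series $\sum_\lambda W_\lambda(q^{b(O)})^{a(O)}\big(\theta_O(x)T^{|O|}\big)^{|\lambda|}$ and using \eqref{eq:defU} gives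
\begin{equation}\label{eq:genfun}
\sum_\Lambda T^{|\Lambda|}\,\omega_\Lambda(x)\prod_OW_{\Lambda(O)}\big(q^{b(O)}\big)^{a(O)}=\exp\Big(\sum_O\sum_{i\ge1}\theta_O(x^i)\,U_i^{(a(O))}\big(q^{b(O)}\big)\frac{T^{i|O|}}i\Big).
\end{equation}
There are finitely many orbits of each size, so this is an identity of formal power series. The exponent is evaluated with the following lemma.

\begin{lemma}\label{lem:orbitsum}
For $y\in\mathbb F_q^\times$ and $j\ge1$,
\[
\Sigma_j(y):=\sum_{|O|=j}\theta_O(y)=\frac1j\sum_{t\mid j,\ y^t=1}\mu(t)\,(q^{j/t}-1).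
\]
\end{lemma}

\begin{proof}
Sum the values at $y$ of all characters of $\mathbb F_{q^s}^\times$. A character in an orbit $O$ of size $j'\mid s$ takes the value $\theta_O(y^{s/j'})$, so $(q^s-1)\mathbf 1(y=1)=\sum_{j'\mid s}j'\,\Sigma_{j'}(y^{s/j'})$. Apply this to $y^t$ with $s=j/t$:
\[
\sum_{t\mid j}\mu(t)(q^{j/t}-1)\mathbf 1(y^t=1)=\sum_{j'\mid j}j'\,\Sigma_{j'}(y^{j/j'})\sum_{t\mid j/j'}\mu(t)=j\,\Sigma_j(y).\qedhere
\]
\end{proof}

\section{The $\mathrm{SL}_n$ side}\label{sec:SL}

Let $(d,n)=1$, let $z\in\mathbb F_q^\times$ be the image of $\zeta_n^d$, an element of order $n$, and let $G=\mathrm{GL}_n(\mathbb F_q)$. By Lemma~\ref{lem:iso} we should count the quotients $M_d/\Gamma^k$ for $k\mid n$, where $\Gamma^k=\mu_{n/k}^{2g}$; the case $k=n$ is $M_d$ itself. For $m\mid n$ we have $\Theta[m]\subset\Theta^F$, since $m\mid q-1$. For $\Psi\in\mathrm{Irr}(G)$ let $\mathrm{Stab}(\Psi)$ be the group of $\alpha\in\Theta^F$ with $\Psi\otimes(\alpha\circ\det)\cong\Psi$, and put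
\[
\mathcal E'_m=(q-1)^{1-2g}\sum_{\Psi:\ \Theta[m]\subset\mathrm{Stab}(\Psi)}\Big(\frac{|G|}{\Psi(1)}\Big)^{2g-2}\omega_\Psi(z^{-1}).
\]

\begin{proposition}\label{prop:SLcount}
For $k\mid n$, $\ \#(M_d/\Gamma^k)(\mathbb F_q)=\sum_{m\mid k}J(m)\,\mathcal E'_m$.
\end{proposition}

\begin{proof}
\emph{Step 1: an equation in a subgroup of $G$.} Let $S=\mathrm{SL}_n(\mathbb F_q)$; then $|\mathrm{PGL}_n(\mathbb F_q)|=|S|=|G|/(q-1)$. The map $\gamma F$ on $X_d(\bar{\mathbb F}_q)$ is compatible with $F$ on $\mathrm{PGL}_n$, so \eqref{eq:burnside} and \eqref{eq:lang} give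
\[
\#(M_d/\Gamma^k)(\mathbb F_q)=\frac{1}{(n/k)^{2g}\,|S|}\sum_{\gamma\in\Gamma^k}\#X_d(\bar{\mathbb F}_q)^{\gamma F}.
\]
A point fixed by $\gamma F$ becomes rational after scaling. Let $c\in(\mathbb F_q^\times)^{2g}$, put $\gamma_i=c_i^{(q-1)/n}\in\mu_n$, and choose $t_i\in\bar{\mathbb F}_q^\times$ with $t_i^{-n}=c_i$, so that $t_i^{1-q}=\gamma_i$. For $x_i\in\mathrm{SL}_n(\bar{\mathbb F}_q)$ we have $F(t_i^{-1}x_i)=t_i^{-1}\gamma_iF(x_i)$. So $x\mapsto t^{-1}x$ is a bijection from $X_d(\bar{\mathbb F}_q)^{\gamma F}$ to the set of solutions of $\mathsf w=z$ in $G^{2g}$ with determinants $c$. Each $\gamma\in\Gamma$ arises from $((q-1)/n)^{2g}$ tuples $c$, and $\gamma_i\in\mu_{n/k}$ if and only if $c_i^{(q-1)/k}=1$, that is, $c_i$ is a $k$-th power. Let $S_k\subset G$ be the normal subgroup of matrices whose determinant is a $k$-th power in $\mathbb F_q^\times$; it has index $k$, so $|S_k|=|S|(q-1)/k$. We obtain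
\begin{equation}\label{eq:step1}
\#(M_d/\Gamma^k)(\mathbb F_q)=\Big(\frac k{q-1}\Big)^{2g}\frac1{|S|}\,\#\{x\in S_k^{2g}:\mathsf w(x)=z\}.
\end{equation}

\emph{Step 2: characters of $S_k$.} The group $G/S_k$ is cyclic with dual $\Theta[k]$. Decomposing under its action gives $\mathrm{Hom}_{S_k}(\Psi,\Psi')=\bigoplus_{\alpha\in\Theta[k]}\mathrm{Hom}_G(\Psi,\Psi'\otimes\alpha)$. So the restrictions of $\Psi$ and $\Psi'$ share a constituent if and only if $\Psi'$ is a twist of $\Psi$ by $\Theta[k]$, and then they are isomorphic. Let $t=t_k(\Psi)=|\mathrm{Stab}(\Psi)\cap\Theta[k]|$. The algebra $\mathrm{End}_{S_k}(\Psi)$ has dimension $t$ and is spanned by the powers of an intertwiner for a generator of the cyclic group $\mathrm{Stab}(\Psi)\cap\Theta[k]$. It is therefore commutative, so $\Psi|_{S_k}$ is a sum of $t$ distinct irreducibles. They are conjugate under $G$ by Clifford's theorem, so each has degree $\Psi(1)/t$, and $z$ acts on each by $\omega_\Psi(z)$. Every irreducible of $S_k$ occurs in some $\Psi$, and the twist orbit of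 $\Psi$ has $k/t$ elements. Lemma~\ref{lem:frob} with $\tau=1$ gives
\[
\#\{x\in S_k^{2g}:\mathsf w(x)=z\}=|S_k|^{2g-1}\sum_\Psi\frac tk\cdot t\cdot\Big(\frac{\Psi(1)}t\Big)^{2-2g}\omega_\Psi(z^{-1}).
\]
Inserting this in \eqref{eq:step1}, the constants combine to $|S|^{2g-2}/(q-1)$, and
\[
\#(M_d/\Gamma^k)(\mathbb F_q)=(q-1)^{1-2g}\sum_\Psi t_k(\Psi)^{2g}\Big(\frac{|G|}{\Psi(1)}\Big)^{2g-2}\omega_\Psi(z^{-1}).
\]

\emph{Step 3: the factor $t^{2g}$.} This is the number of $2g$-tuples in $\mathrm{Stab}(\Psi)\cap\Theta[k]$. Sort them by the subgroup $\Theta[m]$ that they generate. In a cyclic group of order divisible by $m$, the tuples that generate the subgroup of order $m$ are the tuples of order $m$, and there are $J(m)$ of them. So $t_k(\Psi)^{2g}=\sum_{m\mid k}J(m)\mathbf 1(\Theta[m]\subset\mathrm{Stab}(\Psi))$.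
\end{proof}

It remains to evaluate $\mathcal E'_m$. The characters stable under $\Theta[m]$ are pulled back from labels of size $r$, so the sum has the shape \eqref{eq:genfun}.

\begin{proposition}\label{prop:SLeval}
$\mathcal E'_m=\mathcal E_m(q)$ for every $m\mid n$.
\end{proposition}

\begin{proof}
\emph{The stable characters.} By Proposition~\ref{prop:green}(b), $\Theta[m]\subset\mathrm{Stab}(\psi_{\Lambda'})$ if and only if $\Lambda'$ is constant on cosets of $\Theta[m]$. The map $\pi\colon\theta\mapsto\theta^m$ is onto $\Theta$, has kernel $\Theta[m]$ and commutes with $F$. So $\Lambda'=\Lambda\circ\pi$ for a unique $F$-invariant $\Lambda$, and $|\Lambda|=r$.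

\emph{Central character.} The product of the elements of $\pi^{-1}(\theta)$ is $\theta\eta$, where $\eta$ is the product of the elements of $\Theta[m]$, and $\eta^2=1$. So $\omega_{\Lambda'}=\omega_\Lambda\eta^r$. Since $z$ is a square in $\mathbb F_q^\times$ (this is the reason for adjoining $\zeta_{2n}$), $\omega_{\Lambda'}(z^{-1})=\omega_\Lambda(z^{-1})$.

\emph{Degree.} Let $O$ be an $F$-orbit of size $j$, let $\theta\in O$ and $\theta'\in\pi^{-1}(\theta)$. Then $F^j\theta'=\theta'\alpha$ with $\alpha=\theta'^{\,q^j-1}=\theta^{(q^j-1)/m}\in\Theta[m]$. As a character of $\mathbb F_{q^j}^\times$, $\alpha$ is $\theta$ composed with the surjection $y\mapsto y^{(q^j-1)/m}$ onto $\mu_m$. So the order of $\alpha$ is the order $l_O$ of $\theta_O|_{\mu_m}$. If $F^s\theta'=\theta'$ then $j\mid s$, and $F^{ji}\theta'=\theta'\alpha^i$ because $F\alpha=\alpha$. Hence the $mj$ elements of $\pi^{-1}(O)$ form $m/l_O$ orbits of size $jl_O$. By Proposition~\ref{prop:green}(a),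
\[
\mathcal E'_m=(q-1)^{1-2g}q^{(g-1)n(n-1)}\sum_{|\Lambda|=r}\omega_\Lambda(x)\prod_OW_{\Lambda(O)}\big(q^{|O|\,l_O}\big)^{m/l_O},\qquad x=z^{-1}.
\]

\emph{The logarithm.} The last sum is the coefficient of $T^r$ in \eqref{eq:genfun}, whose exponent is
\[
\sum_{i,j\ge1}\ \sum_{l\mid m}\Sigma_{j,l}(x^i)\,U_i^{(m/l)}(q^{jl})\frac{T^{ij}}i,\qquad\Sigma_{j,l}(y)=\sum_{|O|=j,\ l_O=l}\theta_O(y).
\]
To impose $l_O=l$ we use orthogonality of characters of $\mu_m$:
\[
\Sigma_{j,l}(y)=\frac1m\sum_{\varepsilon\in\mu_m}C_l(\varepsilon)\,\Sigma_j(\varepsilon y),\qquad C_l(\varepsilon)=\sum_{\beta\in\hat\mu_m\text{ of order }l}\beta(\varepsilon)^{-1}.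
\]
Let $ij\le r$. By Lemma~\ref{lem:orbitsum}, $\Sigma_j(\varepsilon x^i)$ involves only the $t\mid j$ with $(\varepsilon x^i)^t=1$. Raising to the $m$-th power and using that $x$ has order $n$, we get $r\mid it$. Since $it\le ij\le r$, this forces $t=j$ and $ij=r$, and the condition becomes $\varepsilon^j=x^{-r}$, a generator of $\mu_m$. It has a solution if and only if $(j,m)=1$, and then $\varepsilon$ is unique and generates $\mu_m$. In that case $C_l(\varepsilon)$ is the sum of the primitive $l$-th roots of unity, which is $\mu(l)$, and $\Sigma_j(\varepsilon x^i)=\mu(j)(q-1)/j$. So the exponent has no term $T^s$ with $0<s<r$, its $T^r$-coefficient is also that of the exponential, and it equals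
\[
\sum_{j\mid r,\ (j,m)=1}\ \sum_{l\mid m}\frac{\mu(l)}m\cdot\frac{\mu(j)(q-1)}j\cdot U^{(m/l)}_{r/j}(q^{jl})\cdot\frac jr .
\]
As $mr=n$, this gives \eqref{eq:defE}.
\end{proof}

The hypothesis $(d,n)=1$ entered twice: it makes the action of $\mathrm{PGL}_n$ free, and it makes $x$ of order $n$, which removes all products of lower terms from the exponential.

Propositions~\ref{prop:SLcount} and~\ref{prop:SLeval} and Lemma~\ref{lem:katz} give $E(M_d/\Gamma^k)=\sum_{m\mid k}J(m)\mathcal E_m(uv)$ for $k\mid n$. For $k=n$,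
\begin{equation}\label{eq:SLtotal}
E(M_d;u,v)=\sum_{m\mid n}J(m)\,\mathcal E_m(uv).
\end{equation}
Since $\hat\Gamma$ has $J(m)$ elements of order $m$, Lemmas~\ref{lem:sym}(i) and~\ref{lem:iso} give
\begin{equation}\label{eq:SLiso}
E_\kappa(M_d)=\mathcal E_m(uv)\qquad\text{for }\kappa\in\hat\Gamma\text{ of order }m .
\end{equation}

\section{The twisted sectors}\label{sec:tw}

Fix $m\mid n$ and the objects $L,H,\sigma,\tilde Y,Y$ of Section~\ref{sec:model}, and let $z\in\mathbb F_q^\times$ now be the image of $\zeta_n^e$. By \eqref{eq:burnside}, the quotients of $Y$ by subgroups of $\langle\sigma\rangle$ are counted by the numbers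
\[
y_k=\#Y(\bar{\mathbb F}_q)^{\sigma^kF},\qquad k\in\mathbb Z/m .
\]

\begin{proposition}\label{prop:yk}
Let $k\in\mathbb Z/m$ have order $l$. Then $y_k=y^{(l)}(q)$, where
\[
y^{(l)}(q)=\frac{(q-1)^2\,q^{(g-1)n(r-1)}}{r}\sum_{j\mid r}\mu(j)\,U^{(mj/[l,j])}_{r/j}\big(q^{[l,j]}\big).
\]
\end{proposition}

\begin{proof}
\emph{Reduction to a character sum.} Let $\tau$ be conjugation by $\sigma$ and $F'=\tau^kF$. It acts compatibly on $\tilde Y$, $L$ and $H$ and covers $\sigma^kF$ on $Y$. Since $F$ fixes $\sigma$, we have $F'^m=F^m$, so \eqref{eq:lang} applies to the connected groups $H$ and $\mathbb G_m$. With $G_k=L^{F'}$ it gives $y_k=\#\tilde Y^{F'}/|H^{F'}|$ and $|H^{F'}|=|G_k|/(q-1)$. As $F'(a\sigma)=F'(a)\sigma$, the set $\tilde Y^{F'}$ consists of the $(a\sigma,b,A_2,\dots,B_g)$ with $a,b,A_i,B_i\in G_k$ and $a\tau(b)a^{-1}b^{-1}\prod_{i\ge2}[A_i,B_i]=z$. The map $\tau$ commutes with $F'$ and preserves $G_k$. By Lemma~\ref{lem:frob},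
\[
y_k=(q-1)\sum_{\rho\in\mathrm{Irr}(G_k),\ \rho\circ\tau\cong\rho}\Big(\frac{|G_k|}{\rho(1)}\Big)^{2g-2}\omega_\rho(z)^{-1}.
\]

\emph{The group $G_k$ and its $\tau$-invariant characters.} Put $f=m/l$, so that $k$ and $f$ generate the same subgroup of $\mathbb Z/m$. An element $h=(h_i)\in L$ lies in $G_k$ if and only if $h_{i+k}=F(h_i)$ for all $i$. Then $F^l(h_i)=h_{i+lk}=h_i$, and since $0,\dots,f-1$ represent the cosets of $\langle k\rangle$, the map $h\mapsto(h_0,\dots,h_{f-1})$ is an isomorphism $G_k\cong\mathrm{GL}_r(\mathbb F_{q^l})^f$. Choose $s\ge0$ with $sk\equiv f\pmod m$. Dividing by $f$ shows that $s$ is a unit modulo $l$, and $h_{i+f}=F^s(h_i)$. Since $\tau(h)_i=h_{i-1}$ and $h_{-1}=F^{-s}(h_{f-1})$, we have $\tau(h)=(F^{-s}h_{f-1},h_0,\dots,h_{f-2})$ in these coordinates. So $\rho=\rho_0\boxtimes\dots\boxtimes\rho_{f-1}$ is $\tau$-invariant if and only if all $\rho_i$ are isomorphic to one $\psi$ and $\psi\cong\psi\circ F^{-s}$. As $F^l$ is the identity on $\mathrm{GL}_r(\mathbb F_{q^l})$ and $s$ is a unit modulo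 $l$, the last condition is $\psi\cong\psi\circ F$. By Proposition~\ref{prop:green}(d), $\psi=\psi_\Lambda$ with $\Lambda$ invariant under $F$ and $|\Lambda|=r$. The labels are thus the same as in Proposition~\ref{prop:SLeval}, for every $k$.

\emph{Degree and central character.} An $F$-orbit of size $j$ splits into $(j,l)$ orbits of $F^l$ of size $j/(j,l)$. We have $l\cdot j/(j,l)=[l,j]$, $f\cdot(j,l)=mj/[l,j]$ and $lfr=n$. Proposition~\ref{prop:green}(a) with $Q=q^l$, $N=r$, raised to the power $f(2g-2)$, gives
\[
\Big(\frac{|G_k|}{\rho(1)}\Big)^{2g-2}=q^{(g-1)n(r-1)}\prod_{O\in\Theta/F}W_{\Lambda(O)}\big(q^{[l,|O|]}\big)^{m|O|/[l,|O|]}.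
\]
The central character of $\psi$ is $\omega_\Lambda\in\Theta^F$ viewed as a character of $\mathbb F_{q^l}^\times$; its value at $z$ is $\omega_\Lambda(z^l)$ in terms of the character of $\mathbb F_q^\times$. Hence $\omega_\rho(z)=\omega_\Lambda(z^l)^f=\omega_\Lambda(z^m)$.

\emph{The logarithm.} Put $x=z^{-m}$; it has order $r$ because $(e,n)=1$. Then $y_k$ is $(q-1)q^{(g-1)n(r-1)}$ times the $T^r$-coefficient of \eqref{eq:genfun}, whose exponent is now $\sum_{i,j}\Sigma_j(x^i)\,U_i^{(mj/[l,j])}(q^{[l,j]})\,T^{ij}/i$. By Lemma~\ref{lem:orbitsum}, $\Sigma_j(x^i)$ involves only the $t\mid j$ with $r\mid it$. For $ij\le r$ this forces $t=j$ and $ij=r$, and then $\Sigma_j(x^i)=\mu(j)(q-1)/j$. So the exponent starts in degree $r$, with coefficient $\frac{q-1}r\sum_{j\mid r}\mu(j)U_{r/j}^{(mj/[l,j])}(q^{[l,j]})$.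
\end{proof}

For $n=m=2$ this gives $y^{(1)}=(q-1)^{2g}(q-1)^{2g-2}$ and $y^{(2)}=(q-1)^{2g}(q+1)^{2g-2}$: the two counts of Section~\ref{sec:n2}, times the factor of Lemma~\ref{lem:model}.

\begin{proposition}\label{prop:sector}
Let $\gamma\in\Gamma$ have order $m$, let $d$ be any integer, and put $q=uv$. Then
\[
q^{\iota_m}E(\gamma;d)=\frac{q^{(g-1)n(n-1)}}{n\,(q-1)^{2g-2}}\sum_{l\mid m}c_l(d)\sum_{j\mid r}\mu(j)\,U^{(mj/[l,j])}_{r/j}\big(q^{[l,j]}\big).
\]
\end{proposition}

\begin{proof}
Regard $y_k=y^{(l)}$ as a Laurent polynomial, and for $\chi\in\hat\mu_m$ put $\mathcal N_\chi=\frac1m\sum_{k\in\mathbb Z/m}\chi(\xi^k)^{-1}y_k(uv)$. We check the hypotheses of Lemma~\ref{lem:iso} for $\mu_m$ acting on $Y$. The polynomial $E_\chi(Y)$ depends only on the order of $\chi$ by Lemma~\ref{lem:model}. So does $\mathcal N_\chi$: replacing $\chi$ by $\chi^a$ with $a$ a unit amounts to the substitution $k\mapsto ak$, which preserves the order of $k$. For $s\mid m$, the subgroup of $s$-th powers is $\mu_{m/s}=\{\xi^k:s\mid k\}$. By \eqref{eq:burnside},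 Proposition~\ref{prop:yk} and Lemma~\ref{lem:katz},
\[
E(Y/\mu_{m/s})=\frac sm\sum_{s\mid k}y_k(uv)=\sum_{\chi^s=1}\mathcal N_\chi,
\]
where the second equality holds because $\sum_{\chi^s=1}\chi(\xi^k)^{-1}=s\,\mathbf 1(s\mid k)$. Hence $E_\chi(Y)=\mathcal N_\chi$.

Let $\chi(\zeta)=\zeta^d$. As $k$ runs over the elements of order $l$, $\xi^{-k}$ runs over the primitive $l$-th roots of unity, so $\mathcal N_\chi=\frac1m\sum_{l\mid m}c_l(d)\,y^{(l)}(uv)$. Now use Lemmas~\ref{lem:sym}(ii) and~\ref{lem:model}, $mr=n$, and $\iota_m+(g-1)n(r-1)=(g-1)n(n-1)$.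
\end{proof}

The last identity shows what the fermionic shift does: it turns the power of $q$ in the order of $\mathrm{GL}_r(\mathbb F_{q^l})^f$ into the power of $q$ in the order of $\mathrm{GL}_n(\mathbb F_q)$.

\section{Comparison of the two sides}\label{sec:compare}

The formula of Proposition~\ref{prop:sector} differs from \eqref{eq:defE} in two ways: it has $c_l(d)$ in place of $\mu(l)$, and it includes the $j$ that are not prime to $m$. On the $\mathrm{SL}_n$ side these $j$ were excluded because an equation in $\mu_m$ had no solution; here they cancel.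

\begin{proof}[Proof of Theorems~\ref{thm:main} and~\ref{thm:sectors}]
Let $(d,n)=1$ and let $\gamma$ have order $m$. Then $c_l(d)=\mu(l)$ for $l\mid m$, and the double sum in Proposition~\ref{prop:sector} is
\[
\sum_{j\mid r}\mu(j)\sum_{l\mid m}\mu(l)\,U^{(mj/[l,j])}_{r/j}\big(q^{[l,j]}\big).
\]
Suppose $(j,m)>1$ and choose a prime $p_0$ dividing both. The squarefree divisors of $m$ fall into pairs $l,p_0l$ with $p_0\nmid l$. Since $p_0\mid j$ we have $[p_0l,j]=[l,j]$, while $\mu(p_0l)=-\mu(l)$. So the inner sum vanishes. If $(j,m)=1$, then $[l,j]=lj$ and $mj/[l,j]=m/l$. Comparing with \eqref{eq:defE},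
\[
(uv)^{\iota_m}E(\gamma;d)=\mathcal E_m(uv).
\]
Together with \eqref{eq:SLiso} this is Theorem~\ref{thm:sectors}. Together with \eqref{eq:stsum} and \eqref{eq:SLtotal} it is Theorem~\ref{thm:main}.
\end{proof}

\begin{remark}
The cancellation first occurs for $n=4$, $m=r=j=2$: both $l=1$ and $l=2$ give $[l,j]=2$ and the term $U_1^{(2)}(q^2)=(q^2-1)^{4g-4}$, with coefficients $c_1(d)=1$ and $c_2(d)=(-1)^d$.
\end{remark}

\section{Powers of the gerbe not prime to $n$}\label{sec:noncoprime}

For $n=2$ and $d$ even, the sector \eqref{eq:n2sector} acquires a top-degree term that is absent for $d$ odd. The same happens in general, and a degree estimate shows that nothing can cancel it.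

\begin{lemma}\label{lem:degree}
The Laurent polynomial $U_i^{(a)}(x)$ has degree $a(g-1)i(i+1)$ and leading coefficient $i$.
\end{lemma}

\begin{proof}
Summing arm lengths $\lambda_i-j$ and leg lengths $\lambda'_j-i$ over the boxes, the hook lengths of $\lambda$ add up to $n(\lambda')+n(\lambda)+|\lambda|$. So $K_\lambda$ is monic of degree $n(\lambda)+|\lambda|$. For $|\lambda|=i$ this is at most $i(i+1)/2$, with equality only for $\lambda=(1^i)$. By \eqref{eq:defU}, $U_i^{(a)}/i$ is $\sum_{|\lambda|=i}W_\lambda^a$ plus a linear combination of products of at least two factors $W^a_{\lambda}$ with sizes $i_1,i_2,\ldots\ge1$ adding up to $i$. Such a product has degree at most $a(g-1)\sum_si_s(i_s+1)$, which is less than $a(g-1)i(i+1)$ because $\sum_si_s^2<i^2$ and $g\ge2$.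
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:powers}]
The formula is \eqref{eq:stsum} combined with Proposition~\ref{prop:sector}. The right side of \eqref{eq:SLtotal} does not depend on $d$, so $E(M_{d'})=E(M_1)$ for $(d',n)=1$, and for $(d,n)=1$ the equality is Theorem~\ref{thm:main}.

Let $s_m(d)=q^{\iota_m}E(\gamma_m;d)$, a polynomial in $q$. By Lemma~\ref{lem:degree}, the term $U_{r/j}^{(mj/[l,j])}(q^{[l,j]})$ in Proposition~\ref{prop:sector} has degree
\[
[l,j]\cdot\frac{mj}{[l,j]}\,(g-1)\,\frac rj\Big(\frac rj+1\Big)=(g-1)n\Big(\frac rj+1\Big),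
\]
which does not depend on $l$ and is largest only for $j=1$, where the leading coefficient is $r$. Hence $s_m(d)$ has degree at most
\[
N_m=(g-1)n(n-1)-(2g-2)+(g-1)n(r+1)=(g-1)\Big(n^2+\frac{n^2}m-2\Big),
\]
and its coefficient of $q^{N_m}$ is $\frac rn\sum_{l\mid m}c_l(d)=\frac1m\sum_{\zeta\in\mu_m}\zeta^d=\mathbf 1(m\mid d)$.

Now let $(d,n)>1$, and let $p_0$ be the smallest prime dividing $(d,n)$. If $(m,d)=1$, then $c_l(d)=\mu(l)=c_l(1)$ for all $l\mid m$, so $s_m(d)=s_m(1)$. By \eqref{eq:stsum},
\[
E_{st}^{\hat B^d}(\hat M_e)-E_{st}^{\hat B}(\hat M_e)=\sum_{m\mid n,\ (m,d)>1}J(m)\big(s_m(d)-s_m(1)\big).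
\]
Every $m$ in this sum has a prime factor dividing $(d,n)$, so $m\ge p_0$; the value $m=p_0$ occurs; and $N_m<N_{p_0}$ for $m>p_0$, again because $g\ge2$. The coefficient of $q^{N_{p_0}}$ in the difference is therefore $J(p_0)(1-0)>0$. So $E_{st}^{\hat B^d}(\hat M_e)\ne E_{st}^{\hat B}(\hat M_e)=E(M_1)$.
\end{proof}

\begin{remark}
The exponent $N_m$ has a geometric meaning. In the proof of Lemma~\ref{lem:shift} the eigenvalue $1$ has multiplicity $(2g-2)(mr^2-1)$ on the tangent space; this is the dimension of the fixed locus of $\gamma_m$ at each of its points, and $N_m=\iota_m+(2g-2)(mr^2-1)$.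
\end{remark}

\begin{thebibliography}{9}

\bibitem{EGA} EGA IV.

\bibitem{FM} Farb and Margalit, \emph{A Primer on Mapping Class Groups}.

\bibitem{Green} Green (1955).

\bibitem{Hausel} Tamas Hausel, \emph{Global topology of the Hitchin system}, arXiv:1102.1717 (2011).

\bibitem{HRV} Hausel and Rodriguez-Villegas, \emph{Mixed Hodge polynomials of character varieties}, Invent. Math. 174 (2008); appendix by Katz.

\bibitem{LS} Lusztig and Srinivasan (1977).

\bibitem{Macdonald} Macdonald, \emph{Symmetric Functions and Hall Polynomials}.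

\bibitem{SGA} SGA 1.

\end{thebibliography}
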